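\title{Piercing fat convex sets with $k$-dimensional flats}

\begin{abstract}
Let $0\le k<d$, $\rho\ge 1$ and $p\ge k+2$. We prove that if among any $p$ members of a family of $\rho$-fat compact convex sets in $\mathbb{R}^d$ some $k+2$ are met by a single $k$-dimensional affine subspace, then at most $c(d,k,\rho)\,p^{2k+4}\log^2 p$ such subspaces meet all members of the family. This proves a conjecture of Jung and P\'alv\"olgyi and answers their question about a weaker form of it. The proof combines a fractional Helly theorem and a weak $\varepsilon$-net theorem for $k$-flats. Both come from one lemma, which moves a flat that passes near a fat set into the set by one of boundedly many perturbations.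
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{$k$-flat} is a $k$-dimensional affine subspace of $\mathbb{R}^d$; thus $0$-flats are points and $1$-flats are lines. A flat \emph{hits} a set if it intersects it. A family of flats \emph{hits} a family $\mathcal{F}$ of sets if every member of $\mathcal{F}$ is hit by some flat of the family, and a \emph{$k$-transversal} of $\mathcal{F}$ is a single $k$-flat that hits every member. Throughout, $0\le k<d$ are integers, $\rho\ge1$ is real, $|\cdot|$ is the Euclidean norm, $B(z,r)$ is the closed ball with center $z$ and radius $r$, and $\log$ is the natural logarithm.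

Suppose that $C$ $k$-flats hit $\mathcal{F}$. Take any $p=C(k+1)+1$ members and assign to each a flat that hits it. Some flat is assigned $k+2$ times, so among any $p$ members some $k+2$ have a $k$-transversal. We ask for the converse: does this local property force a bounded number of $k$-flats to hit the whole family? The number $k+2$ is the first that carries information, since any $k+1$ points lie on a $k$-flat and so any $k+1$ nonempty sets have a $k$-transversal.

For convex sets of arbitrary shape the converse is false (Example~\ref{ex:segments}), so one restricts the shape. A set $K\subset\mathbb{R}^d$ is \emph{$\rho$-fat} if there are a point $z$ and radii $r,R>0$ with $R\le\rho r$ and $B(z,r)\subset K\subset B(z,R)$. The number $\rho$ measures how far $K$ may be from a ball, independently of its size, and $\rho=1$ allows only balls. Jung and P\'alv\"olgyi \cite{JP} proved the converse for balls: for $1\le k<d$ and $p\ge k+2$ there is $C=C(d,k,p)$ such that every family of closed balls in $\mathbb{R}^d$, finite or infinite, in which any $p$ members include $k+2$ with a $k$-transversal is hit by at most $C$ $k$-flats. They conjectured that the same holds for $\rho$-fat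 compact convex sets; with the ranges of the parameters written out, the conjecture asks for a bound $C$ for every $d$, $\rho\ge1$, $0\le k<d$ and $p\ge k+2$. They also asked whether the statement holds at least when $k+2$ is replaced by a larger number $m$ that does not depend on the family. We read this question in a strong form, in which $m$ is also independent of $p$:

\begin{quote}
Is there, for all $d$, $\rho$ and $k$, an integer $m>k+2$ such that for every $p\ge m$ there is a constant $C$ with the following property: every family of $\rho$-fat compact convex sets in $\mathbb{R}^d$ in which any $p$ members include $m$ with a $k$-transversal is hit by at most $C$ $k$-flats?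
\end{quote}

The answer is yes, because the conjecture itself is true. Our proof uses convexity only through the following property.

\begin{definition}\label{def:round}
A set $K\subset\mathbb{R}^d$ is \emph{$\rho$-round} if there are a point $z_K$ and a number $r_K>0$ such that
\[
B(z_K,r_K)\subset K\subset B(z_K,\rho r_K)
\quad\text{and}\quad
\operatorname{conv}\bigl(\{q\}\cup B(z_K,r_K)\bigr)\subset K\ \text{ for every } q\in K .
\]
For every $\rho$-round set $K$ we fix one such pair once and for all, and call $z_K$ the \emph{center} and $r_K$ the \emph{radius} of $K$.
\end{definition}

In words, $K$ is fat and star-shaped with respect to every point of its inner ball. Every $\rho$-fat convex set is $\rho$-round: the outer radius may be enlarged to $\rho r$, and the second condition holds by convexity.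

\begin{theorem}\label{thm:main}
For all $d$, $\rho$, $k$ and $p\ge k+2$ there is $C=C(d,k,\rho,p)$ with the following property. If $\mathcal{F}$ is a possibly infinite family of compact $\rho$-round sets in $\mathbb{R}^d$ (in particular, of $\rho$-fat compact convex sets) and among any $p$ members of $\mathcal{F}$ there are $k+2$ with a $k$-transversal, then at most $C$ $k$-flats hit $\mathcal{F}$. One may take $C=c(d,k,\rho)\,p^{2k+4}\log^2p$.
\end{theorem}

\begin{corollary}\label{cor:question}
Let $m\ge k+2$ and $p\ge m$. If $\mathcal{F}$ is a family of $\rho$-fat compact convex sets in $\mathbb{R}^d$ and among any $p$ members there are $m$ with a $k$-transversal, then at most $C(d,k,\rho,p)$ $k$-flats hit $\mathcal{F}$. In particular, the question above has a positive answer with $m=k+3$, independently of $\rho$ and $p$.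
\end{corollary}

\begin{proof}
Any $k+2$ of the $m$ sets with a $k$-transversal have a $k$-transversal, so Theorem~\ref{thm:main} applies.
\end{proof}

Theorem~\ref{thm:main} rests on two statements in which neither $p$ nor compactness appears. The first passes from many small transversals to one large partial transversal.

\begin{theorem}[fractional Helly theorem]\label{thm:helly}
There is $c_0=c_0(d,k,\rho)>0$ with the following property. If $w$ is a finitely supported probability measure on $\rho$-round sets, and $k+2$ independent $w$-random sets have a $k$-transversal with probability at least $\alpha$, then some $k$-flat hits sets of total $w$-measure at least $c_0\alpha$. Consequently, if $\mathcal{F}$ is a finite family of $N\ge k+2$ $\rho$-round sets and at least $\alpha\binom{N}{k+2}$ of its $(k+2)$-element subfamilies have a $k$-transversal, then some $k$-flat hits at least $c_0\frac{(k+2)!}{(k+2)^{k+2}}\,\alpha N$ members of $\mathcal{F}$.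
\end{theorem}

The second replaces a random flat by a bounded list of flats.

\begin{theorem}[weak $\varepsilon$-nets]\label{thm:net}
There is $c_1=c_1(d,k,\rho)$ such that for every finitely supported probability measure $\mu$ on $k$-flats and every $0<\varepsilon\le\frac12$ there are at most $c_1\varepsilon^{-2}\log^2(1/\varepsilon)$ $k$-flats that hit every $\rho$-round set $K$ with $\mu\{T: T\cap K\neq\emptyset\}\ge\varepsilon$.
\end{theorem}

The two theorems fit together as follows. However the members of a finite family are weighted, the hypothesis of Theorem~\ref{thm:main} makes a fixed fraction of the $(k+2)$-tuples have a transversal, so by Theorem~\ref{thm:helly} one flat hits a fixed fraction of the weight. The minimax theorem turns this into one random flat that hits every member with fixed probability, and Theorem~\ref{thm:net} finishes the job. Section~\ref{sec:sharp} shows which hypotheses cannot be dropped, and Section~\ref{sec:points} treats $k=0$ by hand. Sections~\ref{sec:charts} and~\ref{sec:key} set up coordinates and prove the lemma behind both theorems, which are proved in Sections~\ref{sec:helly} and~\ref{sec:net}. Section~\ref{sec:main} proves Theorem~\ref{thm:main}.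

\section{The role of the hypotheses}\label{sec:sharp}

Theorem~\ref{thm:main} assumes fatness, star-shapedness, the number $k+2$ and compactness. Each of them is needed, at least in the cases below.

\begin{example}[fatness]\label{ex:segments}
Let $d=2$, $k=0$, $p=2$. Take $N$ lines in the plane, no two parallel and no three through a point, and intersect them with a disk that contains all their crossings. The resulting segments are compact and convex, any two meet, and no point lies on three of them. So at least $N/2$ points are needed to hit them all.
\end{example}

\begin{example}[compactness]\label{ex:open}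
Let $d=1$, $k=0$, $p=2$. The open intervals $(0,1/j)$, $j\ge1$, are $2$-round with center $1/(2j)$ and radius $1/(4j)$, and any two meet. A finite set of points misses $(0,1/j)$ for all large $j$.
\end{example}

\begin{proposition}\label{prop:sharp}
\begin{itemize}
\item[(a)] The number $k+2$ cannot be replaced by $k+1$ in Theorem~\ref{thm:main}: for every $N\ge k+1$ there are $N$ closed balls such that any $k+1$ have a $k$-transversal, but at least $N/(k+1)$ $k$-flats are needed to hit all of them.
\item[(b)] For $k=0$ the star-shapedness in Definition~\ref{def:round} cannot be dropped: for every $m\ge1$ and $N\ge m$ there are $N$ compact $5$-fat sets such that any $m$ have a common point, but at least $N/m$ points are needed to hit all of them.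
\end{itemize}
\end{proposition}

\begin{proof}
(a) Choose points $z_1,\dots,z_N$ one at a time, each outside the affine hulls of all sets of at most $k+1$ earlier points. These are finitely many flats of dimension at most $k<d$, so they do not cover $\mathbb{R}^d$. By induction on the largest index, any $k+2$ or fewer of the points are affinely independent. Affine independence of $k+2$ points $y_0,\dots,y_{k+1}$ means that the Gram determinant of $y_1-y_0,\dots,y_{k+1}-y_0$ is nonzero, which persists under small perturbations. As there are finitely many $(k+2)$-tuples, there is $\delta>0$ such that any $k+2$ points taken from $k+2$ different balls $B(z_i,\delta)$ are affinely independent, hence not on a $k$-flat. So each $k$-flat hits at most $k+1$ of the balls, while any $k+1$ of them are hit by a $k$-flat through their centers.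

(b) Let $e_1$ be the first unit vector, and for $1\le i\le N$ let $r_i=100^{-i}$, $c_i=2r_ie_1$ and $B_i=B(c_i,r_i)$. The first coordinate maps $B_i$ onto $[r_i,3r_i]$, and $3r_{i+1}<r_i$, so the balls $B_i$ are pairwise disjoint. For each $m$-element set $J\subset\{1,\dots,N\}$ choose a point $y_J\in B_{\max J}$, all these points distinct, and put
\[
K_i=B_i\cup\{y_J: i\in J\}.
\]
If $i\in J$, then $|y_J|\le 3r_{\max J}\le 3r_i$, so $|y_J-c_i|\le5r_i$. Hence $B(c_i,r_i)\subset K_i\subset B(c_i,5r_i)$, and $K_i$ is compact. The $m$ sets $K_i$, $i\in J$, share the point $y_J$. Conversely, if $y_J\in K_i$, then either $y_J\in B_i$, which forces $i=\max J\in J$, or $y_J=y_{J'}$ with $i\in J'$, which forces $J'=J$; so $y_J$ lies in exactly $m$ of the sets. Any other point lies in $K_i$ only if it lies in $B_i$, and so in at most one set. Every point thus hits at most $m$ of the $N$ sets.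
\end{proof}

Part (b) shows what star-shapedness is for. The set $K_i$ reaches the tiny ball $B_{\max J}$ in a single point and has no bulk there. A round set, by contrast, contains near each of its points a ball of every small size.

\section{The case of points}\label{sec:points}

For $k=0$ and finite families, Theorem~\ref{thm:main} has a short direct proof, which shows the geometric mechanism. The basic observation, valid for all $k$, is that a round set can be shrunk toward any of its points: if $K$ is $\rho$-round, $q\in K$ and $0<s\le1$, then
\begin{equation}\label{eq:shrink}
B\bigl((1-s)q+sz_K,\;sr_K\bigr)=(1-s)q+sB(z_K,r_K)\subset K .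
\end{equation}
The center of this ball is at distance $s|z_K-q|\le\rho\, sr_K$ from $q$.

Let $Y\subset\mathbb{R}^d$ be a finite set such that every point of $B(0,2\rho)$ is within distance $1$ of $Y$; its size depends only on $d$ and $\rho$. Fix a $\rho$-round set $K_1$ with center $z_1$ and radius $r_1$. We claim that the grid $z_1+r_1Y$ hits every $\rho$-round set $K_0$ that meets $K_1$ and has radius $r_0\ge r_1$. Indeed, let $q\in K_0\cap K_1$ and apply \eqref{eq:shrink} to $K_0$ with $s=r_1/r_0$. We obtain a ball of radius $r_1$ inside $K_0$, whose center is within $\rho r_1$ of $q$ and so within $2\rho r_1$ of $z_1$. This ball contains a point of $z_1+r_1Y$.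

Now let $\mathcal{F}$ be finite and suppose that among any $p$ members two meet. Pick a member of smallest radius, hit all members that meet it by its grid, delete them, and repeat. The picked members are pairwise disjoint, so there are at most $p-1$ rounds, and $(p-1)|Y|$ points suffice.

The argument has three ingredients. The transversals of $K_1$ form a region of known size. The set $K_0$ is at least as large as that region, up to a constant. And $K_0$ is shrunk, by the right factor $s$, until its inner ball has the size of the mesh of the grid. The comparison $r_0\ge r_1$ cannot be omitted, since $K_1$ contains arbitrarily many disjoint small balls.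

For $k\ge1$ all three ingredients change. Consider lines in the plane and two disks of small radius $\delta$ centered at $(0,0)$ and $(1,0)$. The lines $y=tx$ with $|t|\le\delta$ hit both disks, and at abscissa $x$ they sweep out an interval of length $2\delta|x|$. So the transversals of $k+1$ sets form a bundle whose width depends on where it is measured. A further set has to be compared with the width of the bundle at its own position, and the mesh of a grid of lines also varies with the position. This creates two difficulties. First, shrinking $K_0$ toward a point moves the inner ball, and so changes the mesh it has to match; Section~\ref{sec:key} finds a factor $s$ at which the two agree. Second, which of $k+2$ sets is large compared with the bundle through the others depends on the positions of all of them, not only on the radii (Example~\ref{ex:three}). We then have no ordering of the family along which to run a greedy argument, and averaging takes its place.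

\section{Flats as graphs}\label{sec:charts}

To perturb flats we want to add them, so we write them as graphs of affine maps. Put $n=d-k$. Let $V$ be the vector space of affine maps $f\colon\mathbb{R}^k\to\mathbb{R}^n$, of dimension $D=(k+1)n\ge1$. For $f\in V$ let $\operatorname{Lip}(f)$ be the operator norm of the linear part of $f$, so that $|f(x)-f(x')|\le\operatorname{Lip}(f)|x-x'|$, and let $\Gamma(f)=\{(x,f(x)):x\in\mathbb{R}^k\}$ be its graph. Call $f$ \emph{tame} if $\operatorname{Lip}(f)\le d$. For $k=0$ the space $\mathbb{R}^k$ is a point, $V=\mathbb{R}^d$, and every $f$ is tame.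

For a $k$-element set $I\subset\{1,\dots,d\}$ with complement $I^c$, \emph{chart $I$} is the isometric identification of $\mathbb{R}^d$ with $\mathbb{R}^I\times\mathbb{R}^{I^c}=\mathbb{R}^k\times\mathbb{R}^n$. In every chart, $\Gamma(f)$ is a $k$-flat for each $f\in V$. There are $\binom dk\le2^d$ charts.

\begin{lemma}\label{lem:chart}
Every $k$-flat is, in some chart, the graph of a tame map.
\end{lemma}

\begin{proof}
Let $k\ge1$ and let the columns of the $d\times k$ matrix $W$ be a basis of the direction space of the flat. For a set $I$ of rows let $W_I$ be the corresponding submatrix. Choose a $k$-element set $I$ with $|\det W_I|$ maximal; this determinant is nonzero because $W$ has rank $k$. A direction vector $Wt$ has components $W_It$ and $W_{I^c}t$, so in chart $I$ the flat is a graph with linear part $W_{I^c}W_I^{-1}$. The row of this matrix with index $j\in I^c$ lists the coefficients that express row $j$ of $W$ through the rows in $I$. By Cramer's rule the coefficient of row $i\in I$ is $\pm\det W_{I'}/\det W_I$ with $I'=(I\setminus\{i\})\cup\{j\}$, so it has absolute value at most $1$. The operator norm is at most the square root of the sum of the squared entries,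 which is at most $\sqrt{kn}\le d$.
\end{proof}

In a chart we write the center of a round set as $z_K=(u,v)\in\mathbb{R}^k\times\mathbb{R}^n$. Tameness lets us replace the condition that a flat hits $K$, which depends on the shape of $K$, by a necessary condition that depends only on the center and the radius. Put $\sigma=(d+1)\rho$. If $K$ is $\rho$-round with center $(u,v)$ and radius $r$, then
\begin{equation}\label{eq:near}
f \text{ tame and } \Gamma(f)\cap K\ne\emptyset\quad\Longrightarrow\quad |f(u)-v|\le\sigma r .
\end{equation}
Indeed, if $(x,f(x))\in K\subset B((u,v),\rho r)$, then $|x-u|\le\rho r$ and $|f(x)-v|\le\rho r$, so $|f(u)-v|\le d\rho r+\rho r$.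

\section{Moving a flat into a round set}\label{sec:key}

Let $f\in V$ be a map whose graph passes near a round set $K$, and let $g\in V$ be a direction of perturbation. For a linear map $M\colon\mathbb{R}^n\to\mathbb{R}^n$, the map $f+Mg$, given by $x\mapsto f(x)+M(g(x))$, is again in $V$. As $M$ runs through a fixed finite set, the graphs $\Gamma(f+Mg)$ form a grid of flats whose mesh above the point $x$ is proportional to $|g(x)|$. For $n=1$ the maps $M$ are numbers, and in the plane the grid is a pencil of lines (Figure~\ref{fig:pencil}). For $n\ge2$ numbers would not do, because they move $f(x)$ only in the direction $g(x)$, which need not point toward $K$.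

\begin{lemma}\label{lem:key}
For every $A\ge1$ there is a finite set $\mathcal{M}=\mathcal{M}(n,\rho,A)$ of linear maps $\mathbb{R}^n\to\mathbb{R}^n$ such that the following holds in every chart. Let $K$ be $\rho$-round with center $(u,v)$ and radius $r$, let $q=(a,b)\in K$, and let $f,g\in V$ satisfy
\begin{itemize}
\item[(i)] $|f(u)-v|\le Ar$,
\item[(ii)] $|g(u)|\le Ar$ and $\operatorname{Lip}(g)\le A$,
\item[(iii)] $|f(a)-b|\le A|g(a)|$.
\end{itemize}
Then $\Gamma(f+Mg)$ hits $K$ for some $M\in\mathcal{M}$.
\end{lemma}

Condition (i) says that $f$ passes near $K$ on the scale of $K$. Condition (ii) says that the grid is fine enough at the center of $K$, so that it does not jump over $K$. Condition (iii) says that the grid is wide enough at the point $q$ to bridge the gap between $\Gamma(f)$ and $q$; without it one could take $g=0$, and the grid would consist of $\Gamma(f)$ alone. Between $q$, where the inner ball in \eqref{eq:shrink} is infinitesimal, and the center, where it is at least as large as the mesh, there is a place where ball and mesh match.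

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\fill[gray!20] (0,0) -- (25.23:6.067) -- (2.85:6.067) -- cycle;
\filldraw[fill=gray!20,draw=black] (6,1.5) circle (1.2);
\draw (0,0) -- (25.23:6.067);
\draw (0,0) -- (2.85:6.067);
\filldraw[fill=gray!55,draw=black] (2.4,0.6) circle (0.48);
\foreach \j in {-1,1,2,3,4} \draw[thin] (-1.5,-0.6) -- (7.6,{-0.6+1.12*\j});
\draw[very thick] (-1.5,-0.6) -- (7.6,-0.6) node[right] {$\Gamma(f)$};
\draw[dashed] (2.4,-1.6) node[below] {$x=x_s$} -- (2.4,2.2);
\fill (0,0) circle (1.5pt) node[above left] {$q$};
\fill (6,1.5) circle (1.5pt) node[right] {$z_K$};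
\end{tikzpicture}
\caption{Lines in the plane. A round set $K$ contains the shaded hull of its point $q$ and its inner ball around $z_K$. The line $\Gamma(f)$ misses this hull. The lines $\Gamma(f+tg)$, with $t$ in a fixed finite grid, pass through the point of $\Gamma(f)$ above which $g$ vanishes and fan out from it. At the abscissa $x_s$ their spacing equals the radius of the shrunken ball (dark), so one of them hits it.}
\label{fig:pencil}
\end{figure}

\begin{proof}
Let $\Lambda=A(1+\rho)+1$. The linear maps of operator norm at most $\Lambda$ form a compact set, so there is a finite set $\mathcal{M}$ such that each of them is within operator distance $1/A$ of a member of $\mathcal{M}$.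

If $g(a)=0$, then $f(a)=b$ by (iii), so $(f+Mg)(a)=b$ and $q\in\Gamma(f+Mg)$ for every $M$. Assume $g(a)\ne0$. For $s\in[0,1]$ put
\[
x_s=(1-s)a+su,\qquad y_s=(1-s)b+sv .
\]
By \eqref{eq:shrink}, $K$ contains the ball of radius $sr$ around $(x_s,y_s)$ when $s>0$. It therefore suffices to find $s\in(0,1]$ and $M\in\mathcal{M}$ with
\begin{equation}\label{eq:target}
|(f+Mg)(x_s)-y_s|\le sr .
\end{equation}

\emph{Choice of the scale.} The function $\psi(s)=|g(x_s)|-Asr$ is continuous on $[0,1]$, with $\psi(0)=|g(a)|>0$ and $\psi(1)=|g(u)|-Ar\le0$ by (ii). So there is $s\in(0,1]$ with $\psi(s)=0$. Fix it and put $h=g(x_s)$, so that $|h|=Asr>0$.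

\emph{The gap at this scale.} Let $\zeta=y_s-f(x_s)$ be the displacement needed to bring $\Gamma(f)$ to the center of the shrunken ball. Since $f$ is affine,
\[
\zeta=(1-s)\bigl(b-f(a)\bigr)+s\bigl(v-f(u)\bigr).
\]
As $q\in B((u,v),\rho r)$, we have $|x_s-a|=s|u-a|\le s\rho r$, and then $\operatorname{Lip}(g)\le A$ gives $|g(a)|\le|h|+As\rho r=(1+\rho)|h|$. With (iii) and (i),
\[
|\zeta|\le A|g(a)|+sAr\le A(1+\rho)|h|+|h|=\Lambda|h| .
\]

\emph{Choice of the map.} The linear map $M_0y=\langle h,y\rangle\,\zeta/|h|^2$ satisfies $M_0h=\zeta$ and $\|M_0\|=|\zeta|/|h|\le\Lambda$. Choose $M\in\mathcal{M}$ with $\|M-M_0\|\le1/A$. Then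
\[
|(f+Mg)(x_s)-y_s|=|Mh-\zeta|=|(M-M_0)h|\le|h|/A=sr,
\]
which is \eqref{eq:target}.
\end{proof}

For $k=0$ the map $g$ is a vector and the scale is $s=|g|/(Ar)$; this is the choice $s=r_1/r_0$ of Section~\ref{sec:points}, with $|g|/A$ in the role of $r_1$. From now on we fix
\[
A=\max\{D+1,\ (2k+3)\sigma\}
\]
and the corresponding set $\mathcal{M}$. Both depend only on $d$, $k$ and $\rho$, and $A\ge3\sigma>2d$.

\section{The fractional Helly theorem}\label{sec:helly}

We need a replacement for the comparison $r_0\ge r_1$. Fix a chart and let $K_0,\dots,K_{k+1}$ be $\rho$-round sets, not necessarily distinct, with centers $(u_j,v_j)$ and radii $r_j$. The $k+2$ vectors $(u_j,1)\in\mathbb{R}^{k+1}$ are linearly dependent, so there is $(\lambda_0,\dots,\lambda_{k+1})\neq0$ with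
\begin{equation}\label{eq:dependence}
\sum_j\lambda_j=0,\qquad\sum_j\lambda_ju_j=0 .
\end{equation}
Every affine map $g$, written as $g(x)=Gx+g(0)$ with $G$ linear, then satisfies
\[
\sum_j\lambda_jg(u_j)=G\Bigl(\sum_j\lambda_ju_j\Bigr)+\Bigl(\sum_j\lambda_j\Bigr)g(0)=0 .
\]
So an uncertainty of order $r_j$ in the value at $u_j$ contributes an uncertainty of order $|\lambda_j|r_j/|\lambda_i|$ to the value at $u_i$. This suggests the definition: the index $i$ is \emph{dominant} if there is a nonzero solution of \eqref{eq:dependence} with $|\lambda_i|r_i\ge|\lambda_j|r_j$ for all $j$. Every tuple has a dominant index, namely one that maximizes $|\lambda_i|r_i$ for any fixed nonzero solution. For $k=0$ the solutions are the multiples of $(1,-1)$, and $0$ is dominant exactly when $r_0\ge r_1$.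

\begin{example}\label{ex:three}
Let $k=1$, $u_0=100$, $u_1=0$, $u_2=1$, with radii $r_0=10\delta$ and $r_1=r_2=\delta$. The solutions of \eqref{eq:dependence} are the multiples of $(1,99,-100)$, and the products $|\lambda_j|r_j$ are $10\delta$, $99\delta$, $100\delta$. The dominant index is $2$, although $K_0$ has by far the largest radius: $K_0$ is small compared with the bundle of lines through $K_1$ and $K_2$ at the abscissa $100$.
\end{example}

\begin{lemma}\label{lem:bundle}
Fix a chart and $\rho$-round sets $K_1,\dots,K_{k+1}$. Let $\mathcal{G}$ be the class of all $\rho$-round sets $K_0$ such that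
\begin{itemize}
\item[(a)] the graph of some tame map hits $K_0,K_1,\dots,K_{k+1}$, and
\item[(b)] the index $0$ is dominant for $(K_0,K_1,\dots,K_{k+1})$.
\end{itemize}
Then at most $D|\mathcal{M}|$ $k$-flats hit $\mathcal{G}$.
\end{lemma}

To apply Lemma~\ref{lem:key} we need a base map and perturbations that do not depend on $K_0$. Any tame transversal $f_*$ of $K_1,\dots,K_{k+1}$ serves as the base. The differences $f-f_*$ with the other tame transversals lie in a symmetric convex body $Q\subset V$, and we want boundedly many elements of $Q$ such that at every point $a$ one of them is about as large as any element of $Q$. Auerbach's lemma supplies them: \emph{if $Q$ is a compact subset of a $D$-dimensional vector space that contains a neighborhood of $0$, then there are $g_1,\dots,g_D\in Q$ such that every $g\in Q$ equals $\sum_it_ig_i$ with all $|t_i|\le1$.} To see this, fix coordinates and choose $g_1,\dots,g_D\in Q$ maximizing $|\det(g_1,\dots,g_D)|$. The maximum is positive, and by Cramer's rule $t_i$ is the quotient by $\det(g_1,\dots,g_D)$ of the determinant with $g_i$ replaced by $g$.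

\begin{proof}[Proof of Lemma~\ref{lem:bundle}]
Assume $\mathcal{G}\ne\emptyset$. By (a) there is a tame $f_*$ whose graph hits $K_1,\dots,K_{k+1}$; fix it. Let
\[
Q=\bigl\{g\in V:\ \operatorname{Lip}(g)\le2d,\ \ |g(u_j)|\le2\sigma r_j\ \text{ for } 1\le j\le k+1\bigr\}.
\]
This set is closed and contains a neighborhood of $0$, as all $r_j>0$. It is bounded, because the linear part of $g$ and the value $g(u_1)$ are bounded; thanks to the bound on $\operatorname{Lip}(g)$, no assumption on the position of $u_1,\dots,u_{k+1}$ is needed. Let $g_1,\dots,g_D\in Q$ be given by Auerbach's lemma. We show that the flats $\Gamma(f_*+Mg_i)$ with $1\le i\le D$ and $M\in\mathcal{M}$, which do not depend on $K_0$, hit $\mathcal{G}$.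

Let $K_0\in\mathcal{G}$, let $f$ be as in (a), and let $q=(a,f(a))\in K_0$. By \eqref{eq:near}, both $f(u_j)$ and $f_*(u_j)$ are within $\sigma r_j$ of $v_j$ for $1\le j\le k+1$, and $\operatorname{Lip}(f-f_*)\le2d$. So $f-f_*\in Q$, and $f-f_*=\sum_it_ig_i$ with $|t_i|\le1$. Choose $i$ with $|g_i(a)|$ maximal. We verify the hypotheses of Lemma~\ref{lem:key} for $K_0$, the point $q$ and the maps $f_*$, $g_i$. First,
\[
|f_*(a)-f(a)|\le\sum_{l=1}^D|g_l(a)|\le D|g_i(a)|\le A|g_i(a)|,
\]
which is (iii). Next let $\lambda$ be a solution of \eqref{eq:dependence} that makes $0$ dominant. Then $\lambda_0\neq0$, since otherwise $|\lambda_j|r_j\le0$ for all $j$ and $\lambda=0$. For every $g\in Q$ the relation $\sum_j\lambda_jg(u_j)=0$ gives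
\begin{equation}\label{eq:width}
|g(u_0)|\le\sum_{j=1}^{k+1}\frac{|\lambda_j|}{|\lambda_0|}\,2\sigma r_j\le2(k+1)\sigma r_0 .
\end{equation}
This is the only use of (b): the bundle is no wider at $u_0$ than a constant times $r_0$. For $g=g_i$, inequality \eqref{eq:width} and $\operatorname{Lip}(g_i)\le2d\le A$ give (ii). For $g=f-f_*$, it gives, together with \eqref{eq:near} for $f$ and $K_0$,
\[
|f_*(u_0)-v_0|\le|f(u_0)-v_0|+|(f-f_*)(u_0)|\le(2k+3)\sigma r_0\le Ar_0,
\]
which is (i). By Lemma~\ref{lem:key}, $\Gamma(f_*+Mg_i)$ hits $K_0$ for some $M\in\mathcal{M}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:helly}]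
Let $K_0,\dots,K_{k+1}$ be independent with distribution $w$. For a chart $I$ and an index $i$, let $E_{I,i}$ be the event that, in chart $I$, the graph of some tame map hits $K_0,\dots,K_{k+1}$ and the index $i$ is dominant. If the sets have a $k$-transversal, then it is the graph of a tame map in some chart $I$ by Lemma~\ref{lem:chart}, and in this chart some index is dominant; so some $E_{I,i}$ occurs. Exchanging $K_0$ and $K_i$ preserves the joint distribution and maps $E_{I,i}$ to $E_{I,0}$, so $\Pr(E_{I,i})=\Pr(E_{I,0})$. Hence
\[
\alpha\le\sum_{I}\sum_{i=0}^{k+1}\Pr(E_{I,i})=(k+2)\sum_I\Pr(E_{I,0}),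
\]
and there is a chart $I$ with $\Pr(E_{I,0})\ge\alpha'=\alpha/((k+2)2^d)$. The probability of $E_{I,0}$ is an average of its conditional probabilities given $K_1,\dots,K_{k+1}$, so for some values of these sets the conditional probability is at least $\alpha'$. Since $K_0$ is independent of the others, this says that the class $\mathcal{G}$ of Lemma~\ref{lem:bundle} has $w$-measure at least $\alpha'$. One of the at most $D|\mathcal{M}|$ flats that hit $\mathcal{G}$ hits sets of measure at least $\alpha'/(D|\mathcal{M}|)$. This proves the first statement with
\begin{equation}\label{eq:czero}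
c_0=\frac{1}{(k+2)\,2^d\,D\,|\mathcal{M}|}.
\end{equation}

For the second statement let $w$ be uniform on $\mathcal{F}$. The $k+2$ random sets are distinct with probability
\[
\prod_{j=0}^{k+1}\Bigl(1-\frac jN\Bigr)\ge\prod_{j=0}^{k+1}\Bigl(1-\frac j{k+2}\Bigr)=\frac{(k+2)!}{(k+2)^{k+2}},
\]
and conditionally on this event they form a uniformly random $(k+2)$-element subfamily. So they have a $k$-transversal with probability at least $\alpha(k+2)!/(k+2)^{k+2}$, and the first statement applies.
\end{proof}

\section{Weak $\varepsilon$-nets}\label{sec:net}

We recall the $\varepsilon$-net theorem. Let $\mathcal{R}$ be a family of subsets, called ranges, of a set $X$. A finite set $Y\subset X$ is \emph{shattered} if every subset of $Y$ has the form $Y\cap R$ with $R\in\mathcal{R}$, and the \emph{VC-dimension} of $\mathcal{R}$ is the supremum of the sizes of shattered sets. Restricting the ranges to a subset of $X$ does not increase the VC-dimension.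

\begin{theorem}[$\varepsilon$-net theorem \cite{HW}; see {\cite[Theorem~10.2.4]{Mat}}]\label{thm:epsnet}
For every $\delta$ there is a constant $C_\delta$ with the following property. If $\pi$ is a probability measure on a finite set $X$, $\mathcal{R}$ is a family of subsets of $X$ of VC-dimension at most $\delta$, and $0<\tau\le\frac12$, then there is $S\subset X$ with $|S|\le C_\delta\tau^{-1}\log\tau^{-1}$ that meets every $R\in\mathcal{R}$ with $\pi(R)\ge\tau$.
\end{theorem}

One would like to apply this to the ranges $\{T:T\cap K\neq\emptyset\}$, but their VC-dimension is unbounded, and no small net exists inside the support of $\mu$.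

\begin{example}\label{ex:circle}
Let $d=2$, $k=0$, and let $\mu$ be uniform on a set $X$ of $N$ points of the unit circle. For $J\subset X$ the set $K_J=\operatorname{conv}(B(0,\frac12)\cup J)$ is compact, convex and $2$-fat. Points of the circle are extreme points of the unit disk, so $K_J\cap X=J$. Thus $X$ is shattered, and a set $S\subset X$ with $|S|\le(1-\varepsilon)N$ misses $K_{X\setminus S}$, which has measure at least $\varepsilon$.
\end{example}

This is why the net in Theorem~\ref{thm:net} is \emph{weak}: its flats are new. We apply Theorem~\ref{thm:epsnet} to simpler ranges, which see only the center, the radius and one point of $K$, and then build grids on pairs of elements of the net $S$.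

\begin{lemma}\label{lem:vc}
The family of all sets $\{f\in V: P(f)\le0,\ P'(f)>0\}$, where $P$ and $P'$ are polynomials of degree at most $2$ in the coordinates of $f$, has VC-dimension bounded in terms of $D$.
\end{lemma}

\begin{proof}
The polynomials of degree at most $2$ on $V$ form a vector space $\mathcal{P}$ of dimension $\ell=\binom{D+2}2$. We first show that the sets $\{P>0\}$, $P\in\mathcal{P}$, shatter no $\ell+1$ points $f_0,\dots,f_\ell$. The vectors $(P(f_0),\dots,P(f_\ell))$ lie in a proper subspace of $\mathbb{R}^{\ell+1}$, so there is $\theta\ne0$ with $\sum_i\theta_iP(f_i)=0$ for all $P\in\mathcal{P}$, and after a change of sign some $\theta_i$ is positive. If $P(f_i)>0$ held exactly for the indices with $\theta_i>0$, all terms of the sum would be nonnegative and one positive, which is impossible. The complements $\{P\le0\}$ shatter the same sets. By the Sauer--Shelah lemma, a family of VC-dimension at most $\ell$ cuts out at most $\sum_{i\le\ell}\binom{N}{i}\le(N+1)^\ell$ subsets of an $N$-point set. The intersections in the lemma therefore cut out at most $(N+1)^{2\ell}$ subsets. If an $N$-point set is shattered, then $2^N\le(N+1)^{2\ell}$, which bounds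 $N$ in terms of $\ell$.
\end{proof}

For fixed $x$ the map $f\mapsto f(x)$ is linear, so $|f(x)-y|^2-t^2$ is a polynomial of degree at most $2$ in $f$. Hence conditions of the form $|f(x)-y|\le t$ and $|f(x)-y|>t$ with $t\ge0$ are covered by the lemma, and $P'=1$ makes the second condition void.

Here is the idea for $k=0$, where maps are points. Suppose that $K$ has large measure and is missed by all grids $f_0+\mathcal{M}(f_1-f_0)$ with $f_0,f_1\in S$. Let $f_*\in S$ be near $K$ and let $h\in K$. By Lemma~\ref{lem:key}, every point of $S$ near $K$ is closer to $f_*$ than $|h-f_*|/A$. Since $S$ is a net, most of the mass of $K$ is also that close to $f_*$. So for two random points $h_0,h_1$ of $K$, each is $A$ times closer to $f_*$ than the other, which is absurd. For $k\ge1$ each map $h$ touches $K$ above its own point $a_h$, and the two comparisons take place at different points, so two maps give no contradiction. But $D+1$ maps do, because they are linearly dependent.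

\begin{proof}[Proof of Theorem~\ref{thm:net}]
\emph{Reduction to one chart.} Assign each flat in the support of $\mu$ to one chart in which it is the graph of a tame map (Lemma~\ref{lem:chart}). This writes $\mu=\sum_I\mu_I$, where $\mu_I$ is regarded as a measure on a finite set $X_I$ of tame maps. Put $\varepsilon_1=\varepsilon/2^d$. If the flats that hit $K$ have $\mu$-measure at least $\varepsilon$, then they have $\mu_I$-measure at least $\varepsilon_1$ for some $I$. So fix $I$, write $\nu=\mu_I$ and $X=X_I$, and let
\[
H_K=\{f\in X:\Gamma(f)\cap K\ne\emptyset\}.
\]
We construct a set $\mathcal{N}_I$ of flats that hits every $\rho$-round $K$ with $\nu(H_K)\ge\varepsilon_1$. If $\nu(X)<\varepsilon_1$ there is no such $K$ and we take $\mathcal{N}_I=\emptyset$, so let $\varepsilon_1\le\nu(X)\le1$.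

\emph{The net.} Let the ranges be the intersections with $X$ of the sets in Lemma~\ref{lem:vc}, and let $\tau=\varepsilon_1/(D(D+1))\le\frac12$. Apply Theorem~\ref{thm:epsnet} to $\pi=\nu/\nu(X)\ge\nu$. We obtain $S\subset X$ with $|S|\le C_\delta\tau^{-1}\log\tau^{-1}$, where $\delta$ depends only on $D$, that meets every range of $\nu$-measure at least $\tau$. Put
\[
\mathcal{N}_I=\bigl\{\Gamma\bigl(f_0+M(f_1-f_0)\bigr): f_0,f_1\in S,\ M\in\mathcal{M}\bigr\}.
\]
We have $\tau^{-1}=\beta/\varepsilon$ with $\beta=2^dD(D+1)$, and $\log(\beta/\varepsilon)\le(1+\log_2\beta)\log(1/\varepsilon)$ because $\log(1/\varepsilon)\ge\log2$. So the union of the sets $\mathcal{N}_I$ over all charts has at most $2^d|\mathcal{M}|\,C_\delta^2\beta^2(1+\log_2\beta)^2\,\varepsilon^{-2}\log^2(1/\varepsilon)$ elements, as required.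

Suppose, for a contradiction, that $\mathcal{N}_I$ misses a $\rho$-round set $K$ with $\nu(H_K)\ge\varepsilon_1$. Let $(u,v)$ be its center and $r$ its radius.

\emph{A base map.} The set $U=\{f\in X:|f(u)-v|\le\sigma r\}$ is a range, and $H_K\subset U$ by \eqref{eq:near}. So $\nu(U)\ge\varepsilon_1\ge\tau$, and there is $f_*\in S\cap U$. For each $h\in H_K$ choose $a_h$ with $(a_h,h(a_h))\in K$, and let
\[
\eta_h=|h(a_h)-f_*(a_h)| .
\]

\emph{The net is concentrated near $f_*$.} Let $h\in H_K$ and $f\in S\cap U$. Consider Lemma~\ref{lem:key} for $K$, the point $(a_h,h(a_h))$, the base map $f_*$ and $g=f-f_*$. Conditions (i) and (ii) hold, since $|f_*(u)-v|\le\sigma r$, $|g(u)|\le2\sigma r$ and $\operatorname{Lip}(g)\le2d$. The conclusion fails, since the flats $\Gamma(f_*+Mg)$ belong to $\mathcal{N}_I$. So (iii) fails: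
\[
|f(a_h)-f_*(a_h)|<\eta_h/A\qquad\text{for all } f\in S\cap U .
\]
The case $f=f_*$ shows $\eta_h>0$. The range
\[
Z_h=\{f\in U:\ |f(a_h)-f_*(a_h)|>\eta_h/A\}
\]
contains no point of $S$, and therefore $\nu(Z_h)<\tau$.

\emph{Choosing $D+1$ maps.} Let $h_0,\dots,h_D$ be independent with distribution $\nu$ restricted to $H_K$ and normalized. For $i\neq j$, conditioning on $h_i$ gives $\Pr(h_j\in Z_{h_i})<\tau/\nu(H_K)\le\tau/\varepsilon_1$. There are $D(D+1)$ ordered pairs $i\ne j$, so the probability that $h_j\in Z_{h_i}$ for some pair is less than $D(D+1)\tau/\varepsilon_1=1$. Fix $h_0,\dots,h_D\in H_K$ with $h_j\notin Z_{h_i}$ for all $i\neq j$, and write $a_i=a_{h_i}$, $\eta_i=\eta_{h_i}$, $g_j=h_j-f_*$. Since $h_j\in U$, we have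
\[
|g_i(a_i)|=\eta_i>0,\qquad |g_j(a_i)|\le\eta_i/A\le\eta_i/(D+1)\quad(j\ne i).
\]

\emph{The contradiction.} The $D+1$ vectors $g_0,\dots,g_D$ lie in the $D$-dimensional space $V$, so $\sum_jt_jg_j=0$ with coefficients normalized so that $\max_j|t_j|=|t_i|=1$ for some $i$. Evaluating at $a_i$ gives
\[
\eta_i=|t_ig_i(a_i)|\le\sum_{j\neq i}|t_j|\,|g_j(a_i)|\le\frac{D}{D+1}\,\eta_i<\eta_i .
\]
This contradiction shows that $\mathcal{N}_I$ hits every $\rho$-round $K$ with $\nu(H_K)\ge\varepsilon_1$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

\subsection*{Finite families}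
Let $\mathcal{F}$ be finite and nonempty, and let $w$ be any probability measure on $\mathcal{F}$. The hypothesis concerns distinct members, while independent draws from $w$ may repeat; we draw enough sets that either outcome helps. Put $P=(p-1)(k+1)+1$ and draw $K^1,\dots,K^P$ independently from $w$. If at least $p$ distinct members are drawn, then $k+2$ of them have a $k$-transversal by hypothesis. If at most $p-1$ distinct members are drawn, then, as $P>(p-1)(k+1)$, one member is drawn at least $k+2$ times, and any $k$-flat through one of its points is a transversal of these draws. So the number of $(k+2)$-element index sets whose draws have a $k$-transversal is always at least $1$. Its expectation is $\binom P{k+2}$ times the probability that $k+2$ independent draws have a $k$-transversal. This probability is therefore at least $\binom{P}{k+2}^{-1}$, and by Theorem~\ref{thm:helly},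
\begin{equation}\label{eq:game}
\text{for every } w \text{ some } k\text{-flat hits members of total } w\text{-measure at least } \gamma=c_0\binom{P}{k+2}^{-1}.
\end{equation}

We now exchange the quantifiers. Von Neumann's minimax theorem states, for a real matrix $(a_{ij})$ with finitely many rows and columns: if for every probability vector $w$ on the columns some row $i$ has $\sum_ja_{ij}w_j\ge\gamma$, then there is a probability vector $\mu$ on the rows with $\sum_i\mu_ia_{ij}\ge\gamma$ for every column $j$. Only finitely many subfamilies of $\mathcal{F}$ occur as the set of members hit by a $k$-flat; choose one flat for each. Let the rows be these flats and the columns the members of $\mathcal{F}$, with entry $1$ if the flat hits the member and $0$ otherwise. By \eqref{eq:game} the hypothesis of the minimax theorem holds. We obtain a finitely supported probability measure $\mu$ on $k$-flats such that every $K\in\mathcal{F}$ satisfies $\mu\{T:T\cap K\ne\emptyset\}\ge\gamma$.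

By \eqref{eq:czero}, $\gamma\le c_0\le\frac14$, so Theorem~\ref{thm:net} applies with $\varepsilon=\gamma$ and gives at most $c_1\gamma^{-2}\log^2(1/\gamma)$ flats that hit $\mathcal{F}$. Since $P\le(k+1)p$, we have $1/\gamma\le\kappa p^{k+2}$ with $\kappa=(k+1)^{k+2}/c_0$, and $\log(1/\gamma)\le(\log_2\kappa+k+2)\log p$ because $p\ge2$. So at most $c\,p^{2k+4}\log^2p$ flats suffice, with $c=c_1\kappa^2(\log_2\kappa+k+2)^2$ depending only on $d$, $k$ and $\rho$. Let $C$ be the integer part of this bound; $C\ge1$, since a nonempty family needs at least one flat.

\subsection*{Infinite families}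
Every finite subfamily of $\mathcal{F}$ satisfies the hypothesis, so it is hit by at most $C$ flats. We pass to the limit by compactness. Some of the flats may escape to infinity as the subfamily grows, so we work in a compact space that contains the space of flats.

Identify a $k$-dimensional linear subspace of $\mathbb{R}^d$ with the orthogonal projection onto it. These projections form the set $\mathbb{G}$ of symmetric $d\times d$ matrices $\Pi$ with $\Pi^2=\Pi$ and trace $k$, which is closed and bounded, hence compact. A $k$-flat corresponds to a unique pair $(\Pi,a)\in\mathbb{G}\times\mathbb{R}^d$ with $\Pi a=0$, namely the flat is $a+\Pi\mathbb{R}^d$, and a point $q$ lies on it if and only if $a=q-\Pi q$. Hence the set $H(K)$ of flats that hit $K$ is the image of $\mathbb{G}\times K$ under the continuous map $(\Pi,q)\mapsto(\Pi,q-\Pi q)$. For compact $K$ it is compact; this is the only place where compactness of the members is used.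

View $\mathbb{R}^d$ as a subset of the sphere $\mathbb{R}^d\cup\{\infty\}$, and let $\Omega=\mathbb{G}\times(\mathbb{R}^d\cup\{\infty\})$, a compact Hausdorff space. Each $H(K)$ is closed in $\Omega$, so
\[
\Phi_K=\{(T_1,\dots,T_C)\in\Omega^C:\ T_i\in H(K)\text{ for some } i\}
\]
is a finite union of closed sets and is closed in the compact space $\Omega^C$. By the finite case, with flats repeated if fewer than $C$ are needed, any finitely many of the sets $\Phi_K$ have a common point. By the finite intersection property there is a tuple in $\bigcap_{K\in\mathcal{F}}\Phi_K$. For every $K\in\mathcal{F}$ some entry of this tuple lies in $H(K)$, and so is a $k$-flat that hits $K$. The entries that are $k$-flats are at most $C$ in number and hit $\mathcal{F}$. This completes the proof of Theorem~\ref{thm:main}. \qed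

\begin{thebibliography}{9}

\bibitem{HW}
Haussler and Welzl, 1987.

\bibitem{JP}
Attila Jung, D\"om\"ot\"or P\'alv\"olgyi, \emph{$k$-dimensional transversals for fat convex sets}, arXiv:2311.15646 (2023).

\bibitem{Mat}
Matou\v{s}ek, \emph{Lectures on Discrete Geometry}.

\end{thebibliography}
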